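\title{Nonexistence of wave operators for decaying perturbations of Schr\"odinger operators with a bounded potential}

\begin{abstract}
Let $H_0=-\Delta+v_0$ in $L^2(\mathbb R^d)$, $d\ge2$, with a real bounded potential $v_0$, and let $v$ be real with $|v(x)|\le C(1+|x|)^{-\rho}$. The wave operators $W_\pm(H_0+v,H_0)$ exist for $\rho>1$ when $v_0=0$, and for $\rho>d$ when $v_0$ is arbitrary. We show that the second exponent cannot be lowered: for every $\rho<d$ there are $v_0$ and $v$ for which neither wave operator exists. The operator $H_0$ is a sum of $d$ one-dimensional operators with sparse tunneling barriers, which hold an absolutely continuous state in a box of size $L$ for a time almost $L^d$.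
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the result}

Throughout, $d\ge2$, potentials are real, bounded and measurable, and $-\Delta+q$ is the self-adjoint operator in $L^2(\mathbb R^d)$ with domain the Sobolev space $H^2(\mathbb R^d)$. For a self-adjoint operator $H$ and a vector $u$, the \emph{spectral measure} $\mu_u$ is the finite Borel measure on $\mathbb R$ with $\langle\phi(H)u,u\rangle=\int\phi\,d\mu_u$ for all bounded Borel functions $\phi$. The vectors whose spectral measure is absolutely continuous with respect to Lebesgue measure form a closed subspace $\mathcal H_{\mathrm{ac}}(H)$. For self-adjoint $H_0$ and $H$ the \emph{wave operators} are the strong limits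
\begin{equation}\label{eq:wave}
W_\pm(H,H_0)=\operatorname*{s-lim}_{t\to\pm\infty}e^{itH}e^{-itH_0}P_0^{\mathrm{ac}},
\end{equation}
where $P_0^{\mathrm{ac}}$ is the orthogonal projection onto $\mathcal H_{\mathrm{ac}}(H_0)$. They \emph{exist} if these limits exist, and they are \emph{complete} if their range is $\mathcal H_{\mathrm{ac}}(H)$.

Let $H_0=-\Delta+v_0$ and $H=H_0+v$, where
\begin{equation}\label{eq:decay}
|v(x)|\le C(1+|x|)^{-\rho},\qquad x\in\mathbb R^d .
\end{equation}
Two results are known.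
\begin{itemize}
\item[(i)] If $v_0=0$ and $\rho>1$, then $W_\pm(H,H_0)$ exist and are complete.
\item[(ii)] (Trace class method.) If $v_0\in L^\infty(\mathbb R^d)$ is arbitrary and $\rho>d$, then $W_\pm(H,H_0)$ exist and are complete.
\end{itemize}
The following question is posed in \cite{Yafaev}: \emph{if $v$ satisfies \eqref{eq:decay} with $\rho>1$, do the wave operators $W_\pm(H,H_0)$ exist for an arbitrary $v_0\in L^\infty(\mathbb R^d)$?} The answer is no.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $0<\rho<d$. There are a real $v_0\in L^\infty(\mathbb R^d)$ with $0\le v_0\le d$ and a positive, radial, radially nonincreasing $v\in C^\infty(\mathbb R^d)$ with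
\begin{equation}\label{eq:symbol}
|\partial^\alpha v(x)|\le C_\alpha(1+|x|)^{-\rho-|\alpha|}\quad\text{for all }\alpha ,
\end{equation}
such that for every real $\lambda\neq0$ neither $W_+(H_0+\lambda v,H_0)$ nor $W_-(H_0+\lambda v,H_0)$ exists, where $H_0=-\Delta+v_0$.
\end{theorem}

With $\lambda=1$ and $1<\rho<d$, for instance $d=2$ and $\rho=3/2$, this answers the question negatively in every dimension $d\ge2$. Together with (ii) it shows that the threshold exponent for an arbitrary bounded $v_0$ is exactly $d$: existence holds for all $\rho>d$ and fails for every $\rho<d$, even for arbitrarily small coupling constants and, as the proof shows, for $v_0$ a sum of functions of one variable. The borderline case $\rho=d$ is not settled here.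

\subsection{The exponents $1$ and $d$}\label{sec:exponents}

Let $u$ be a unit vector and $u_t=e^{-itH_0}u$. The limit $\Omega=\lim_{t\to+\infty}e^{itH}u_t$ exists exactly when an orbit $e^{-itH}\Omega$ of the perturbed evolution is asymptotic in norm to $u_t$. The projection in \eqref{eq:wave} removes the bound states, for which this almost never happens: if $H_0u=Eu$ and $e^{it(H-E)}u$ converges, then $\|e^{i\theta(H-E)}u-u\|=\|e^{i(t+\theta)(H-E)}u-e^{it(H-E)}u\|\to0$ for each $\theta$, so $Hu=Eu$.

For the remaining states the simplest obstruction is a phase. If $v$ is a nonzero constant $c$, then $e^{itH}u_t=e^{ict}u$ has no limit. The phase $ct$ equals $\int_0^t\langle vu_\theta,u_\theta\rangle\,d\theta$, and for a decaying $v\ge0$ this integral is the quantity to watch. Heuristically, if the state spends a time $T(R)$ in the ball of radius $R$ and $v$ is of size $R^{-\rho}$ there, a phase of order $T(R)R^{-\rho}$ builds up.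

For $v_0=0$ a wave packet with momenta away from zero moves at positive speed, $T(R)$ is of order $R$, and the critical exponent of this heuristic is $1$, as in (i). One may guess that a bounded $v_0$ changes nothing: absolutely continuous states are the ones that scatter, so they should still leave at positive speed, and the answer should be yes. But what absolute continuity gives for a general $v_0$ is a bound by the \emph{volume}: on a dense set of states the total time spent in a set $B$ is at most $C|B|$ (Lemma~\ref{lem:sojourn}). Thus $T(R)\le CR^d$, and the critical exponent of the heuristic is at most $d$, as in (ii). The question becomes whether an absolutely continuous state can come close to saturating the volume bound.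

\subsection{The two steps of the proof}

The first step shows that it can; the second turns the heuristic about the phase into a proof.

\begin{proposition}[Slow escape]\label{prop:trap}
Let $1<\beta<d$. There are measurable functions $V_1,\dots,V_d\colon[0,\infty)\to\{0,1\}$, numbers $L_n\to\infty$ and, for $H_0=-\Delta+\sum_{j=1}^dV_j(|x_j|)$, a unit vector $F\in\mathcal H_{\mathrm{ac}}(H_0)$ such that for all $n\ge1$
\[
\bigl\|\mathbf 1_{\{|x|>3\sqrt d\,L_n\}}e^{-itH_0}F\bigr\|\le\tfrac15\qquad\text{for }0\le t\le L_n^\beta .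
\]
\end{proposition}

\begin{proposition}[Unbounded phase]\label{prop:phase}
Let $\rho>0$, let $H_0=-\Delta+v_0$ with $v_0$ bounded, and let $F\in\mathcal H_{\mathrm{ac}}(H_0)$ be a unit vector. Suppose that $R_n\to\infty$, $T_nR_n^{-\rho}\to\infty$ and $\|\mathbf 1_{\{|x|>R_n\}}e^{-itH_0}F\|\le\frac15$ for $0\le t\le T_n$. Then there is a positive, radial, radially nonincreasing $v\in C^\infty(\mathbb R^d)$ satisfying \eqref{eq:symbol} such that for every real $\lambda\ne0$ neither of $W_\pm(H_0+\lambda v,H_0)$ exists.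
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\rho<d$ and $d\ge2$, there is $\beta$ with $\max\{1,\rho\}<\beta<d$. Take $H_0$, $F$, $L_n$ from Proposition~\ref{prop:trap} and apply Proposition~\ref{prop:phase} with $R_n=3\sqrt d\,L_n$ and $T_n=L_n^\beta$; then $T_nR_n^{-\rho}=(3\sqrt d)^{-\rho}L_n^{\beta-\rho}\to\infty$.
\end{proof}

Section~\ref{sec:facts} collects the general facts. Section~\ref{sec:model} explains Proposition~\ref{prop:trap} on a model in the plane, and Sections~\ref{sec:barrier}--\ref{sec:construction} prove it. Section~\ref{sec:phase} proves Proposition~\ref{prop:phase}.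

\section{Spectral measures and the time spent in a set}\label{sec:facts}

Scalar products are linear in the first argument, $\mathbf 1_B$ is the indicator function of $B$ and the operator of multiplication by it, and $|B|$ is Lebesgue measure. Plancherel's identity is used in the form
\begin{equation}\label{eq:plancherel}
\int_{\mathbb R}\Bigl|\int e^{-itE}\phi(E)\,dE\Bigr|^2dt=2\pi\int|\phi(E)|^2\,dE .
\end{equation}

\emph{Autocorrelation.} The function $t\mapsto\langle e^{-itH}u,u\rangle=\int e^{-itE}d\mu_u(E)$ is the \emph{autocorrelation} of $u$. It is the Fourier transform of $\mu_u$ and therefore determines $\mu_u$; its value at $-t$ is the conjugate of its value at $t$. Our only criterion for absolute continuity is the following.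

\begin{lemma}\label{lem:L2}
If the autocorrelation of $u$ belongs to $L^2(\mathbb R,dt)$, then $u\in\mathcal H_{\mathrm{ac}}(H)$.
\end{lemma}

\begin{proof}
The autocorrelation is the Fourier transform of some $m\in L^2(\mathbb R)$. The tempered distributions $\mu_u$ and $m$ have the same Fourier transform, so $d\mu_u=m\,dE$.
\end{proof}

\emph{Duhamel's formula.} Let $H_1,H_2$ be self-adjoint with the same domain and $H_2-H_1$ bounded. For $u$ in the domain,
\begin{equation}\label{eq:derivative}
\frac{d}{dt}\,e^{itH_2}e^{-itH_1}u=ie^{itH_2}(H_2-H_1)e^{-itH_1}u .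
\end{equation}
Integrating and using density, we get for all $u$ and $t\ge0$
\begin{equation}\label{eq:duhamel}
\|e^{-itH_2}u-e^{-itH_1}u\|\le\int_0^t\|(H_2-H_1)e^{-i\theta H_1}u\|\,d\theta .
\end{equation}

\emph{Time reversal.} Let $\mathcal Ju=\bar u$. Since potentials are real, $\mathcal Je^{itH}\mathcal J=e^{-itH}$ for $H=-\Delta+q$. Hence $\langle e^{-itH}\mathcal Ju,\mathcal Ju\rangle=\overline{\langle e^{itH}u,u\rangle}=\langle e^{-itH}u,u\rangle$, so $\mathcal J$ preserves spectral measures and maps $\mathcal H_{\mathrm{ac}}(H)$ onto itself. The identity $e^{-itH}e^{itH_0}u=\mathcal Je^{itH}e^{-itH_0}\mathcal Ju$ then shows that, for two Schr\"odinger operators, $W_-(H,H_0)$ exists if and only if $W_+(H,H_0)$ exists. We only have to deal with $W_+$.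

\emph{Truncation.} Call $u$ \emph{$K$-regular} for $H$ if $\mu_u$ has a density that is at most $K$ and vanishes on $(K,\infty)$. If $F\in\mathcal H_{\mathrm{ac}}(H)$ has density $m$ and $Z_K=\{E\le K:\ m(E)\le K\}$, then $F_K=\mathbf 1_{Z_K}(H)F$ has density $\mathbf 1_{Z_K}m$, so it is $K$-regular, $\|F_K\|\le\|F\|$, and $\|F-F_K\|^2=\int_{\mathbb R\setminus Z_K}m\,dE\to0$ as $K\to\infty$.

\begin{lemma}[Volume bound]\label{lem:sojourn}
Let $H=-\Delta+q$ in $L^2(\mathbb R^d)$, $d\ge1$, with $q$ bounded, and let $u$ be $K$-regular for $H$. Then for every bounded measurable set $B$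
\[
\int_{-\infty}^\infty\|\mathbf 1_Be^{-itH}u\|^2\,dt\le C|B| ,
\]
where $C$ depends only on $K$, $d$ and $\|q\|_\infty$.
\end{lemma}

\begin{proof}
A bounded density controls the time integral of $|\langle e^{-itH}u,y\rangle|^2$ for one vector $y$. To sum over a basis we need a Hilbert--Schmidt operator, that is, an operator $Q$ for which $\|Q\|_{\mathrm{HS}}^2=\sum_i\|Qe_i\|^2=\sum_i\|Q^*e_i\|^2$ is finite for an orthonormal basis $(e_i)$. The operator $\mathbf 1_B$ is not of this kind, but $Q=\mathbf 1_Be^{-H}$ is.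

Indeed, by Trotter's formula $e^{-H}\phi=\lim_n(e^{\Delta/n}e^{-q/n})^n\phi$ in $L^2$. The operators $e^{\theta\Delta}$ are convolutions with positive Gaussians, so each approximant is bounded pointwise by $e^{\|q\|_\infty}e^{\Delta}|\phi|$; along a subsequence converging almost everywhere the same bound passes to $e^{-H}\phi$. The Gaussian kernel of $e^\Delta$ is square integrable, so $\|e^{-H}\phi\|_\infty\le C_0\|\phi\|$. Let $e_1,\dots,e_N$ be orthonormal. Off a null set of $x$ we have $|\sum_i\alpha_i(e^{-H}e_i)(x)|\le C_0$ for all $\alpha$ in a countable dense subset of the unit ball of $\mathbb C^N$, hence $\sum_i|(e^{-H}e_i)(x)|^2\le C_0^2$. Integrating over $B$ and letting $N\to\infty$ gives $\|Q\|_{\mathrm{HS}}^2\le C_0^2|B|$.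

The vector $u_1=e^Hu$ has spectral density $m_1\le K_1=Ke^{2K}$. The map $\phi\mapsto\phi(H)u_1$ extends to an isometry of $L^2(m_1dE)$ onto a closed subspace containing all $e^{-itH}u_1$. For any vector $y$ let $\tilde y\in L^2(m_1dE)$ represent the projection of $y$ onto this subspace. Then $\langle e^{-itH}u_1,y\rangle=\int e^{-itE}\,\overline{\tilde y(E)}\,m_1(E)\,dE$ and $\int|\tilde y|^2m_1dE\le\|y\|^2$, so \eqref{eq:plancherel} gives
\[
\int|\langle e^{-itH}u_1,y\rangle|^2dt=2\pi\int|\tilde y|^2m_1^2\,dE\le2\pi K_1\|y\|^2 .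
\]
Since $\mathbf 1_Be^{-itH}u=Qe^{-itH}u_1$, summing this with $y=Q^*e_i$ over an orthonormal basis yields $\int\|\mathbf 1_Be^{-itH}u\|^2dt\le2\pi K_1\|Q\|_{\mathrm{HS}}^2$.
\end{proof}

Applied to simple functions and extended by monotone convergence, the lemma gives $\int\langle|v|e^{-itH}u,e^{-itH}u\rangle\,dt\le C\int|v|\,dx$. So the phase integral of Section~\ref{sec:exponents} is finite whenever $v$ satisfies \eqref{eq:decay} with $\rho>d$.

\section{A model: leaky boxes in the plane}\label{sec:model}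

A state held forever in a box has pure point spectral measure. Proposition~\ref{prop:trap} asks for a state that is held for a long time at infinitely many scales and still has an absolutely continuous measure. This section computes the cost of one scale in a simplified model; the proofs that follow do not use it, except for the identity \eqref{eq:poisson} and the definition of $\mathbb E$.

On the half-line with the Neumann condition at $0$, take a free wave packet $f(x)=\frac2\pi\int g(k)\cos kx\,dk$ with $g\ne0$ real, smooth and supported inside $I=[k_1,k_2]\subset(0,\infty)$. Its autocorrelation is $\Phi(t)=\int G(k)e^{-itk^2}dk$ with $G=\frac2\pi g^2$. Put a semitransparent wall at a distance $\ell\in[L,2L]$, with reflection amplitude $r<1$ and transmission probability $\tau=1-r^2$. Momentum $k$ travels with speed $2k$, a round trip takes time $\ell/k$, and each hit lets a fraction $\tau$ out. The packet should stay inside for a time of order $L/\tau$.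

Section~\ref{sec:barrier} shows that a wall multiplies $G$ by a Poisson kernel. For $z=re^{i\omega}$, $0\le r<1$, the identity $(1-|z|^2)/|1-z|^2=\operatorname{Re}\frac{1+z}{1-z}$ gives
\begin{equation}\label{eq:poisson}
\frac{1-r^2}{|1-re^{i\omega}|^2}=1+2\operatorname{Re}\sum_{m\ge1}r^me^{im\omega}\le\frac{1-r^2}{(1-r)^2}=\frac{(1+r)^2}{1-r^2}\le\frac4{1-r^2}.
\end{equation}
In the model, $r$ does not depend on $k$ and $\omega=2k\ell$; call the resulting function $P(k)$. It has period $\pi/\ell$ and mean $1$. Since $|1-re^{i\omega}|^2=(1-r)^2+4r\sin^2(\omega/2)$, for small $\tau$ it is a comb with about $L$ teeth in $I$, of height about $4/\tau$ and width of order $\tau/L$. The autocorrelation changes by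
\[
\xi(t)=\int(P-1)Ge^{-itk^2}dk=\sum_{m\ne0}\xi_m(t),\qquad\xi_m(t)=r^{|m|}\int G(k)e^{i(2mk\ell-tk^2)}dk .
\]
The phase of $\xi_m$ is stationary at $k=m\ell/t$: the term $\xi_m$ is the echo after $m$ round trips.

\emph{One dimension is not enough.} By \eqref{eq:plancherel} in the variable $E=k^2$, $\int|\xi|^2dt=\pi\int(P-1)^2G^2k^{-1}dk$. The function $(P-1)^2$ has an absolutely convergent Fourier series in $2k\ell$ with constant term $2\sum_{m\ge1}r^{2m}=2r^2/\tau$. By the Riemann--Lebesgue lemma, $\int|\xi|^2dt\to2\pi r^2\tau^{-1}\int G^2k^{-1}dk$ as $\ell\to\infty$ with $r$ fixed. Trapping for more than a bounded number of round trips needs $\tau\to0$, and then the $L^2$ norm required by Lemma~\ref{lem:L2} blows up like $\tau^{-1/2}$. This agrees with Lemma~\ref{lem:sojourn}, which for $d=1$ allows only a time $CL$ in a box of size $L$.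

\emph{The echoes are small on average.} Fix $0\le\chi\in C_c^\infty((1,2))$ with $\int\chi=1$, and let $\mathbb E$ be the expectation over $\ell$ with density $L^{-1}\chi(\ell/L)$. As a function of $\ell$, the term $\xi_m(t)$ is a Fourier transform evaluated at $2m\ell$, so for $m\ge1$ and every $t$
\[
\mathbb E|\xi_m(t)|^2\le\frac{\|\chi\|_\infty}{L}\int_{\mathbb R}|\xi_m(t)|^2d\ell\le\frac{\pi\|\chi\|_\infty}{mL}\int G^2dk .
\]
At time $t>0$ the echoes with a stationary point in $I$ have $k_1t/(2L)\le m\le k_2t/L$, and over this range $\sum1/m\le1+\log(2k_2/k_1)$. If these echoes are orthogonal under $\mathbb E$, then $\mathbb E|\xi(t)|^2\le C/L$ for all $t$. The triangle inequality alone would give only the order $(t/L)^2\cdot t^{-1}=t/L^2$. The reason for orthogonality is this: in $\mathbb E\,\xi_m\overline{\xi_n}$, a double integral over $k$ and $k_*$, the average of $e^{2i\ell(mk-nk_*)}$ forces $k_*\approx mk/n$, and on that line the remaining phase $t(k_*^2-k^2)=t(m^2/n^2-1)k^2$ has a $k$-derivative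 of order $(t/n)|m-n|$, that is, of order $L|m-n|$.

\emph{Two dimensions.} For a sum of two one-dimensional operators and a product state, the autocorrelations multiply. With independent walls $\ell_1,\ell_2$ the change is $(\Phi+\xi^{(1)})(\Phi+\xi^{(2)})-\Phi^2=\Phi\xi^{(1)}+\Phi\xi^{(2)}+\xi^{(1)}\xi^{(2)}$, and
\[
\mathbb E\int|\Phi\xi^{(j)}|^2dt\le\frac CL\int|\Phi|^2dt,\qquad\mathbb E\int|\xi^{(1)}\xi^{(2)}|^2dt\le\frac CL\,\mathbb E\int|\xi^{(2)}|^2dt ,
\]
the last quantity being of order $(L\tau)^{-1}$. It is small as soon as $\tau\gg L^{-1}$, which allows a lifetime $L/\tau$ almost as long as $L^2$. With $d$ factors the last term becomes $L^{-(d-1)}\tau^{-1}$; for $\tau=L^{-s}$ it is small if $s<d-1$, and the lifetime $L^{1+s}$ is any power below $L^d$. The same condition appears on the energy side: the convolution of $d$ combs has about $L^d$ teeth in a bounded interval, and their width $\tau/L$ exceeds their mean spacing $L^{-d}$ when $\tau\gg L^{1-d}$.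

\emph{Why the walls are random.} For a fixed $\ell$ there is no bound $\sup_t|\xi(t)|^2\le C/L$ uniform in $r$. As $r\uparrow1$ the measure $P\,dk$ tends weakly to $\frac\pi\ell\sum_j\delta_{j\pi/\ell}$, and at the time $t_\ell=2\ell^2/\pi$ we have $e^{-it_\ell k^2}=1$ at every point $k=j\pi/\ell$. So $\Phi(t_\ell)+\xi(t_\ell)\to\frac\pi\ell\sum_jG(j\pi/\ell)$, a Riemann sum for $\Phi(0)$, while $\Phi(t_\ell)\to0$ as $\ell\to\infty$: the packet revives. For $d\ge3$ we need lifetimes beyond $L^2$, and equal walls would revive together. Since $t_\ell$ depends on $\ell$, averaging over $\ell$ at fixed $t$ removes the effect.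

\section{A tunneling barrier on the half-line}\label{sec:barrier}

A barrier of height $1$ and width $w$ transmits momentum $k<1$ with probability of order $e^{-2\kappa w}$, $\kappa=\sqrt{1-k^2}$. So a bounded barrier of width proportional to $\log L$ realizes $\tau\approx L^{-s}$. In contrast with the model, $\tau$ and the reflection phase now depend on $k$ and on $L$, and we need bounds on their derivatives.

\subsection{Parameters}\label{sec:parameters}

Fix $1<\beta<d$, then $s\in(\beta-1,d-1)$, then an interval $I=[k_1,k_2]\subset(0,1)$ so short that, with $\kappa(k)=\sqrt{1-k^2}$, $\kappa_+=\max_I\kappa$, $\kappa_-=\min_I\kappa$,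
\[
s':=s\,\kappa_-/\kappa_+>\beta-1 .
\]
Fix a real $g\in C_c^\infty(\operatorname{int}I)$ with $\frac2\pi\int g^2dk=1$. For $L\ge2$ let
\[
w=w(L)=\frac{s}{2\kappa_+}\log L,\qquad\text{so that}\quad e^{-2\kappa_+w}=L^{-s},\quad e^{-2\kappa_-w}=L^{-s'} .
\]
Over $I$ the transmission probability will vary between the orders $L^{-s}$ and $L^{-s'}$. Absolute continuity needs the smallest value to be large enough ($s<d-1$), trapping needs the largest value to be small enough ($s'>\beta-1$); this is why $I$ must be short.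

\subsection{The eigenfunction expansion}\label{sec:expansion}

Let $V\ge0$ be bounded with support in $[0,X]$, and let $h=-d^2/dx^2+V$ in $L^2(0,\infty)$ with domain $\{u\in H^2(0,\infty):u_x(0)=0\}$. Let $\varphi(x,k)$ solve $-\varphi_{xx}+V\varphi=k^2\varphi$ with $\varphi(0)=1$, $\varphi_x(0)=0$. It is real for real $k$, and $\varphi,\varphi_x$ are entire in $k^2$. For $k>0$ put $z=\varphi-i\varphi_x/k$. Where the potential vanishes, $z_x=\varphi_x+ik\varphi=ikz$, so
\[
z(x,k)=a(k)e^{ikx},\qquad\varphi(x,k)=\operatorname{Re}\bigl(a(k)e^{ikx}\bigr)\qquad(x\ge X).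
\]
The function $a$ is smooth on $(0,\infty)$ and has no zeros, because $\varphi$ and $\varphi_x$ cannot vanish together.

We recall the Weyl--Titchmarsh--Kodaira theorem. For $\operatorname{Im}E>0$ let $\psi$ be a nonzero square integrable solution of $-\psi_{xx}+V\psi=E\psi$; then $\mathcal G(E)=-\psi(0)/\psi_x(0)$ is the value at $(0,0)$ of the integral kernel of $(h-E)^{-1}$. The measures $\pi^{-1}\operatorname{Im}\mathcal G(E+i\epsilon)\,dE$ converge weakly, as $\epsilon\downarrow0$, to a measure $\sigma$ supported on the spectrum of $h$. The map $(U\eta)(k)=\int\varphi(x,k)\eta(x)\,dx$, defined for compactly supported $\eta$, extends to a unitary operator from $L^2(0,\infty)$ onto $L^2(\sigma)$; it transforms $h$ into multiplication by $E=k^2$, and $U^{-1}\phi=\int\phi(k)\varphi(\cdot,k)\,d\sigma$ for bounded compactly supported $\phi$.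

Here $\psi$ is the Jost solution, equal to $e^{ikx}$ for $x\ge X$, with $\operatorname{Im}k>0$; the numbers $\psi(0),\psi_x(0)$ are entire in $k$. For real $k>0$ we evaluate two Wronskians at $0$ and at $x\ge X$:
\[
\psi_x(0)=\varphi\psi_x-\varphi_x\psi=ike^{ikx}\,\overline{z}=ik\,\overline{a},\qquad\operatorname{Im}\bigl(\psi(0)\overline{\psi_x(0)}\bigr)=\operatorname{Im}\bigl(e^{ikx}\,\overline{ike^{ikx}}\bigr)=-k .
\]
Hence $\mathcal G$ extends continuously to $(0,\infty)$ with $\operatorname{Im}\mathcal G(k^2+i0)=k/(k|a|)^2$. The measure $\sigma$ vanishes on $(-\infty,0)$ because $h\ge0$, and it has no atom at $0$, because an atom is an eigenvalue, while a square integrable solution with $E=0$ is affine for $x\ge X$, hence zero. With $dE=2k\,dk$,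
\[
d\sigma=\tfrac2\pi|a(k)|^{-2}dk\quad\text{on }(0,\infty).
\]
For $V=0$ this is the cosine transform: $\varphi=\cos kx$, $a=1$. We attach to $V$ the objects
\begin{equation}\label{eq:objects}
f=U^{-1}g,\qquad G=\tfrac2\pi g^2|a|^{-2}\in C_c^\infty(\operatorname{int}I),\qquad\Phi(t)=\langle e^{-ith}f,f\rangle=\int Ge^{-itk^2}dk ,
\end{equation}
so that $\|f\|^2=\int G\,dk$. When the potential changes, we keep $g$ and let $f$ change. This keeps all momenta in $I$, below the top of the barriers, and makes the new $G$ an explicit multiple of the old one.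

\subsection{Adding a barrier}

Let $L\ge X$, $\ell\in[L,2L]$ and $\widetilde V=V+\mathbf 1_{[\ell,\ell+w]}$. A tilde marks the objects attached to $\widetilde V$. We have $\widetilde\varphi=\varphi$ for $x\le\ell$. In the barrier $\widetilde\varphi_{xx}=\kappa^2\widetilde\varphi$, so
\[
\widetilde\varphi(\ell+w)=\widetilde\varphi(\ell)\cosh\kappa w+\widetilde\varphi_x(\ell)\frac{\sinh\kappa w}\kappa,\qquad\widetilde\varphi_x(\ell+w)=\widetilde\varphi(\ell)\,\kappa\sinh\kappa w+\widetilde\varphi_x(\ell)\cosh\kappa w .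
\]
Insert $\widetilde\varphi=\frac12(\tilde z+\overline{\tilde z})$ and $\widetilde\varphi_x=\frac{ik}2(\tilde z-\overline{\tilde z})$, and use $\frac k\kappa+\frac\kappa k=\frac1{k\kappa}$. This gives $\tilde z(\ell+w)=p\,\tilde z(\ell)+q\,\overline{\tilde z(\ell)}$ with
\begin{equation}\label{eq:pq}
p=\cosh\kappa w+\frac i2\Bigl(\frac k\kappa-\frac\kappa k\Bigr)\sinh\kappa w,\qquad q=-\frac i{2k\kappa}\sinh\kappa w .
\end{equation}
Since $(\frac k\kappa+\frac\kappa k)^2-(\frac k\kappa-\frac\kappa k)^2=4$, we have $|p|^2-|q|^2=\cosh^2\kappa w-\sinh^2\kappa w=1$. Define, for $k\in I$,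
\[
\zeta=-\frac{\bar q\,a}{\bar p\,\bar a}=re^{i\gamma},\qquad\tau=1-r^2=|p|^{-2},\qquad\omega=\gamma+2k\ell ,
\]
with $0<r<1$ and $\gamma$ a smooth real argument of $\zeta$ on $I$. \emph{The functions $r,\tau,\gamma$ depend on $L$ but not on $\ell$.} For example, if $V=0$ and $k=\kappa=2^{-1/2}$, then $\zeta=-i\tanh\kappa w$ and $\tau=\operatorname{sech}^2\kappa w$. From $\tilde z(\ell)=ae^{ik\ell}$ and $\tilde z(\ell+w)=\tilde ae^{ik(\ell+w)}$ we get $\tilde a=e^{-ikw}(pa+q\bar ae^{-2ik\ell})$, that is,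
\begin{equation}\label{eq:newa}
\tilde a=p\,a\,e^{-ikw}\bigl(1-re^{-i\omega}\bigr),
\end{equation}
and therefore, by \eqref{eq:poisson},
\begin{equation}\label{eq:P}
P:=\frac{|a|^2}{|\tilde a|^2}=\frac{1-r^2}{|1-re^{i\omega}|^2}=1+2\operatorname{Re}\sum_{m\ge1}r^me^{im\omega},\qquad d\tilde\sigma=P\,d\sigma,\qquad\widetilde G=PG .
\end{equation}
For fixed $L$ we have $\max_Ir<1$, so all series in powers of $re^{\pm i\omega}$ converge uniformly on $I$ and may be integrated term by term.

\subsection{Bounds uniform in $L$}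

Here and in Section~\ref{sec:onestep}, $C$ and $c$ are positive constants that depend only on $d$, $V$, the parameters of Section~\ref{sec:parameters} and fixed auxiliary functions, and not on $L,\ell,m,n,t,x$. ``$L$ large'' refers to the same data and includes $1\le w\le L/2$. Primes and $D$ denote $d/dk$. Let $\tau_{\min}=\min_I\tau$ and $\tau_{\max}=\max_I\tau$.

About $1/\tau_{\min}$ echoes contribute, a power of $L$ that may exceed $L$, so the bound $|Dr^m|\le m|Dr|$ is useless. Part (c) below is uniform in $m$ and loses only powers of $w$, which is logarithmic in $L$.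

\begin{lemma}\label{lem:bounds}
For $L$ large, $\ell\in[L,2L]$ and $k\in I$:
\begin{itemize}
\item[(a)] $|D^j\gamma|\le C_j$ for $j\ge1$; hence $L\le\omega'\le5L$ and $|\omega''|,|\omega'''|\le C$;
\item[(b)] $\tau_{\min}\ge cL^{-s}$, $\tau_{\max}\le CL^{-s'}$, $\log(1/\tau_{\min})\le Cw$ and $P\le CL^s$;
\item[(c)] $|D^jr^m|\le C_jw^je^{-m\tau_{\min}/4}$ for $j\ge0$, $m\ge0$;
\item[(d)] $|D^j(1/p)|\le C_jw^j$ for $j\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
The function $\kappa(k)$ is smooth on $I$, so by the chain rule bounds on $\kappa$-derivatives give the same bounds on $k$-derivatives. Note that $\kappa w\ge\kappa_->0$.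

(a) Let $\nu=\tanh\kappa w\in[\tanh\kappa_-,1]$. Its $j$-th $\kappa$-derivative, $j\ge1$, is at most $C_jw^je^{-2\kappa_-w}\le C_j$. By \eqref{eq:pq},
\[
-\frac{\bar q}{\bar p}=\frac{-\frac i{2k\kappa}\,\nu}{1-\frac i2(\frac k\kappa-\frac\kappa k)\,\nu}.
\]
The denominator has modulus at least $1$, so the right side is a smooth function of $(k,\nu)$ on a compact set with modulus bounded away from zero. The factor $a/\bar a$ is a fixed smooth function of modulus one. Hence $|D^j\zeta|\le C_j$, $|\zeta|\ge c$, and $D^j\gamma=\operatorname{Im}D^{j-1}(\zeta'/\zeta)$ is bounded. Finally $\omega'=2\ell+\gamma'$ with $2\ell\in[2L,4L]$ and $|\gamma'|\le L$ for $L$ large.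

(b) We have $\tau=(1+Y)^{-1}$ with $Y=|q|^2=\sinh^2(\kappa w)/(4k^2\kappa^2)$, and $ce^{2\kappa w}\le Y\le1+Y\le Ce^{2\kappa w}$. This gives the first three bounds, and $P\le4/\tau_{\min}$ by \eqref{eq:poisson}.

(c) The $j$-th derivative of $\sinh^2y=\frac12(\cosh2y-1)$ is at most $2^{j-1}\cosh2y=2^{j-1}(1+2\sinh^2y)\le C_j\sinh^2y$ for $y\ge\kappa_-$. Hence $|D^jY|\le C_jw^jY$. The derivative $D^j\tau$ is a linear combination of terms $(1+Y)^{-l-1}\prod_{i=1}^lD^{j_i}Y$ with $\sum_ij_i=j$, so $|D^j\tau|\le C_jw^j\tau$. For $L$ large $\tau\le\frac12$ by (b), and $D^j\log r=\frac12D^j\log(1-\tau)$, $j\ge1$, is a combination of terms $(1-\tau)^{-l}\prod_{i=1}^lD^{j_i}\tau$ with $l\ge1$; so $|D^j\log r|\le C_jw^j\tau$. Now $D^jr^m$ is $r^m$ times a combination of products $\prod_{i=1}^l(mD^{j_i}\log r)$, each bounded by $C_jw^j(m\tau)^l$. Since $r^m=(1-\tau)^{m/2}\le e^{-m\tau/2}$ and $y^le^{-y/4}\le C_l$ for $y\ge0$, (c) follows.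

(d) We have $1/p=\operatorname{sech}(\kappa w)\,[1+\frac i2(\frac k\kappa-\frac\kappa k)\nu]^{-1}$. The bracket has modulus at least $1$ and bounded derivatives, and all derivatives of the function $\operatorname{sech}$ are bounded.
\end{proof}

All oscillatory integrals below are estimated by integrating by parts once or twice.

\begin{lemma}\label{lem:ibp}
Let $\Psi$ be real and smooth on an interval of length at most $1$, and let $A$ be smooth with compact support in its interior. Let $\Lambda,M,C_1>0$ and $w\ge1$.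
\begin{itemize}
\item[(1)] If $|\Psi'|\ge\Lambda$, $|\Psi''|\le C_1\Lambda$ and $|D^jA|\le Mw^j$ for $j\le1$, then $|\int Ae^{i\Psi}dk|\le CMw\Lambda^{-1}$.
\item[(2)] If moreover $|\Psi'''|\le C_1\Lambda$ and $|A''|\le Mw^2$, then $|\int Ae^{i\Psi}dk|\le CMw^2\Lambda^{-2}$.
\end{itemize}
The constant $C$ depends only on $C_1$.
\end{lemma}

\begin{proof}
With $\varrho=1/\Psi'$ we have $e^{i\Psi}=-i\varrho(e^{i\Psi})'$, so $\int Ae^{i\Psi}=i\int(\varrho A)'e^{i\Psi}=-\int(\varrho(\varrho A)')'e^{i\Psi}$. Here $|\varrho|\le\Lambda^{-1}$, $|\varrho'|=|\Psi''|/\Psi'^2\le C_1\Lambda^{-1}$ and $|\varrho''|\le|\Psi'''|/\Psi'^2+2\Psi''^2/|\Psi'|^3\le(C_1+2C_1^2)\Lambda^{-1}$.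
\end{proof}

\section{The effect of one distant barrier}\label{sec:onestep}

Let $\xi(t)=\widetilde\Phi(t)-\Phi(t)=\int(P-1)Ge^{-itk^2}dk$, and let $\mathbb E$ be the expectation over $\ell$ defined in Section~\ref{sec:model}. The next proposition says that a distant barrier (A) is invisible to smooth spectral averages, (B) does not disturb the evolution for bounded times, (C) changes the autocorrelation by the amounts found in the model, and (D) holds the state up to time $L^\beta$.

\begin{proposition}\label{prop:onestep}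
Fix $V$ as in Section~\ref{sec:expansion}.
\begin{itemize}
\item[(A)] For each $A\in C_c^\infty(\operatorname{int}I)$, $\ \sup_{\ell\in[L,2L]}|\int A(P-1)\,dk|\to0$ as $L\to\infty$.
\item[(B)] For each $T\geq0$, $\ \sup_{\ell\in[L,2L]}\sup_{0\le t\le T}\|e^{-it\tilde h}\tilde f-e^{-ith}f\|\to0$ as $L\to\infty$.
\item[(C)] For $L$ large: $\sup_t|\xi(t)|\le C$ and $\int_{\mathbb R}|\xi(t)|^2dt\le CL^s$ for all $\ell\in[L,2L]$, and $\sup_{t\in\mathbb R}\mathbb E|\xi(t)|^2\le C/L$.
\item[(D)] $\sup_{\ell\in[L,2L]}\sup_{0\le t\le L^\beta}\|\mathbf 1_{\{x>\ell+w\}}e^{-it\tilde h}\tilde f\|\to0$ as $L\to\infty$.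
\end{itemize}
\end{proposition}

\begin{proof}[Proof of \textup{(A)}]
By \eqref{eq:P} the integral is the sum over $m\ge1$ of $\int Ar^me^{\pm im\omega}dk$. By Lemma~\ref{lem:bounds}(a),(c), Lemma~\ref{lem:ibp}(2) applies with $\Lambda=mL$, so each term is at most $Cw^2(mL)^{-2}$ and the sum is at most $Cw^2L^{-2}$.
\end{proof}

\begin{proof}[Proof of \textup{(B)}]
Let $L\to\infty$ along any sequence, with any choice of $\ell\in[L,2L]$. By (A), $\|\tilde f\|^2=\int PG\,dk\to\int G\,dk=\|f\|^2$. If $\eta$ is continuous with compact support and $L$ lies beyond it, then $\widetilde U\eta=U\eta$, a smooth function of $k$, and (A) gives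
\[
\langle\tilde f,\eta\rangle=\int g\,\overline{U\eta}\,P\,\tfrac2\pi|a|^{-2}dk\ \to\ \int g\,\overline{U\eta}\,d\sigma=\langle f,\eta\rangle .
\]
Such $\eta$ are dense and the norms are bounded, so $\tilde f\to f$ weakly, and $\|\tilde f-f\|^2=\|\tilde f\|^2-2\operatorname{Re}\langle\tilde f,f\rangle+\|f\|^2\to0$. Since $0\le\widetilde V-V\le\mathbf 1_{\{x\ge L\}}$, \eqref{eq:duhamel} gives for $0\le t\le T$
\[
\|e^{-it\tilde h}\tilde f-e^{-ith}f\|\le\|\tilde f-f\|+\int_0^T\|\mathbf 1_{\{x\ge L\}}e^{-i\theta h}f\|\,d\theta ,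
\]
and the integral tends to $0$ by dominated convergence. The sequence was arbitrary, so the convergence is uniform in $\ell$.
\end{proof}

\begin{proof}[Proof of \textup{(C)}]
By (A), $\int PG\le2\int G$ for $L$ large, so $|\xi|\le3\int G$. By \eqref{eq:plancherel} in $E=k^2$, the inequality $(P-1)^2\le P^2+1$ and Lemma~\ref{lem:bounds}(b),
\[
\int|\xi|^2dt=\pi\int(P-1)^2G^2\frac{dk}k\le C\Bigl(\sup_IP\int PG\,dk+1\Bigr)\le CL^s .
\]
For the third bound write, using \eqref{eq:P},
\[
\xi(t)=\xi^+(t)+\overline{\xi^+(-t)},\qquad\xi^+=\sum_{m\ge1}\xi_m,\qquad\xi_m(t)=\int Gr^me^{i\Psi_m}dk,\qquad\Psi_m=m\omega-tk^2 .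
\]
It suffices to show $\mathbb E|\xi^+(t)|^2\le C/L$ uniformly in $t\in\mathbb R$. We separate the echoes whose phase may be stationary, by a rule that does not depend on $\ell$: let
\[
\mathcal M=\Bigl\{m\ge1:\ \frac{k_1t}{5L}<m<\frac{4k_2t}L\Bigr\}\ \text{ if }t>0,\qquad\mathcal M=\emptyset\ \text{ if }t\le0 .
\]

\emph{Nonresonant terms.} Let $m\notin\mathcal M$. Since $\Psi_m'=m\omega'-2tk$ and $mL\le m\omega'\le5mL$, we have $|\Psi_m'|\ge c(mL+|t|)$ in each of the three cases:
\begin{itemize}
\item if $t\le0$, then $\Psi_m'\ge mL+2|t|k_1$;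
\item if $t>0$ and $m\ge4k_2t/L$, then $\Psi_m'\ge mL-2tk_2\ge mL/2\ge2k_2t$;
\item if $t>0$ and $m\le k_1t/(5L)$, then $-\Psi_m'\ge2tk_1-5mL\ge tk_1\ge5mL$.
\end{itemize}
Also $|\Psi_m''|,|\Psi_m'''|\le C(m+|t|)$. Lemma~\ref{lem:ibp}(2) gives $\sum_{m\notin\mathcal M}|\xi_m|\le C\sum_mw^2(mL)^{-2}\le Cw^2L^{-2}$ for every $\ell$.

\emph{Resonant terms.} Let $t>0$ and $\varpi=20k_2/k_1$. For $m,n\in\mathcal M$ the definition of $\mathcal M$ gives
\begin{equation}\label{eq:resonant}
\frac mn\le\varpi,\qquad cL\le\frac tm\le CL,\qquad|\mathcal M|\le\max\mathcal M\le\varpi m,\qquad\sum_{l\in\mathcal M}\frac1l\le1+\log\varpi .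
\end{equation}
Let $\widehat\chi(y)=\int\chi(\theta)e^{i\theta y}d\theta$, a rapidly decreasing function; then $\mathbb E\,e^{2i\ell y}=\widehat\chi(2Ly)$. Since $G,r,\gamma$ and $\mathcal M$ do not depend on $\ell$, we have $\mathbb E|\sum_{m\in\mathcal M}\xi_m|^2=\sum_{m,n\in\mathcal M}J_{mn}$ with
\begin{gather*}
J_{mn}=\iint G(k)G(k_*)r(k)^mr(k_*)^n\,e^{i\Theta}\,\widehat\chi\bigl(2L(mk-nk_*)\bigr)\,dk\,dk_*,\\
\Theta=m\gamma(k)-n\gamma(k_*)-t(k^2-k_*^2).
\end{gather*}

\emph{Diagonal terms.} We have $|J_{mm}|\le C\iint_{I\times I}|\widehat\chi(2Lm(k-k_*))|\,dk\,dk_*\le C/(Lm)$, so $\sum_{m\in\mathcal M}|J_{mm}|\le C/L$ by \eqref{eq:resonant}.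

\emph{Off-diagonal terms.} There are up to $|\mathcal M|^2$ of them, and the bound used on the diagonal is no longer summable to $C/L$. We use the oscillation of $e^{i\Theta}$ along the lines on which $\widehat\chi$ is constant. For $m\ne n$ replace $k_*$ by $y=mk-nk_*$, so $k_*=(mk-y)/n$ and
\[
J_{mn}=\frac1n\int\widehat\chi(2Ly)\Bigl(\int A(k,y)e^{i\Theta(k,y)}dk\Bigr)dy,\qquad A=G(k)G(k_*)r(k)^mr(k_*)^n .
\]
For fixed $y$, $A$ has compact support in the interior of the interval $\{k\in I:k_*\in I\}$. Since $\partial_kk_*=m/n\le\varpi$, Lemma~\ref{lem:bounds}(c) gives $|A|\le Ce^{-m\tau_{\min}/4}$ and $|\partial_kA|\le Cwe^{-m\tau_{\min}/4}$. Let $y_0=k_1/(4\varpi)<1$.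

\emph{The part $|y|\le y_0$.} For $k,k_*\in I$,
\begin{align*}
\partial_k\Theta&=m\bigl[\gamma'(k)-\gamma'(k_*)\bigr]+2t\Bigl[\Bigl(\frac{m^2}{n^2}-1\Bigr)k-\frac{ym}{n^2}\Bigr],\\
\partial_k^2\Theta&=m\bigl[\gamma''(k)-\gamma''(k_*)\bigr]+m\Bigl(1-\frac mn\Bigr)\gamma''(k_*)+2t\Bigl(\frac{m^2}{n^2}-1\Bigr).
\end{align*}
In the first line, $|(\frac{m^2}{n^2}-1)k|=\frac{|m-n|(m+n)}{n^2}k\ge k_1\frac{|m-n|}n$ and $|\frac{ym}{n^2}|\le\frac{y_0\varpi}n\le\frac{k_1}4\frac{|m-n|}n$, so the term with $t$ has modulus at least $\frac32k_1\frac tn|m-n|\ge cL|m-n|$. The term with $\gamma'$, absent from the model, carries the large factor $m$, but $k$ and $k_*$ are close: $|k-k_*|=|(n-m)k+y|/n\le2|m-n|/n$, so this term is at most $C\frac mn|m-n|\le C|m-n|$. Thus $|\partial_k\Theta|\ge cL|m-n|$ for $L$ large. In the second line, the first term is at most $C|m-n|$ for the same reason, the second is at most $C\frac mn|m-n|$, and the third is at most $2\frac tn(1+\varpi)|m-n|$; so $|\partial_k^2\Theta|\le CL|m-n|$. By Lemma~\ref{lem:ibp}(1)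 the inner integral is at most $Cwe^{-m\tau_{\min}/4}/(L|m-n|)$. Since $\int|\widehat\chi(2Ly)|\,dy\le C/L$ and $1/n\le\varpi/m$, these parts contribute at most
\[
\frac{Cw}{L^2}\sum_{m\in\mathcal M}\frac{e^{-m\tau_{\min}/4}}m\sum_{n\in\mathcal M,\,n\ne m}\frac1{|m-n|}\le\frac{Cw}{L^2}\sum_{m\in\mathcal M}\frac{(1+\log(\varpi m))\,e^{-m\tau_{\min}/4}}m .
\]
Here the decay in $m$ is needed, because $t$ and hence $m$ are unrestricted. Write $\log m=\log(1/\tau_{\min})+\log(m\tau_{\min})$; as $e^{-y/4}\log y\le C$ for $y>0$, the numerator is at most $C+\log(1/\tau_{\min})\le Cw$. By \eqref{eq:resonant} the contribution is at most $Cw^2L^{-2}$.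

\emph{The part $|y|>y_0$.} The rapid decrease of $\widehat\chi$, which is the reason for taking $\chi$ smooth, gives $\int_{|y|>y_0}|\widehat\chi(2Ly)|\,dy\le CL^{-s-1}$. The inner integral is at most $Ce^{-m\tau_{\min}/4}$, so the contribution is at most
\[
CL^{-s-1}\sum_{m\ge1}e^{-m\tau_{\min}/4}\sum_{n\in\mathcal M}\frac1n\le\frac{CL^{-s-1}}{\tau_{\min}}\le\frac CL .
\]
Adding up, $\mathbb E|\xi^+(t)|^2\le2\,\mathbb E|\sum_{m\in\mathcal M}\xi_m|^2+2(Cw^2L^{-2})^2\le C/L$.
\end{proof}

\begin{proof}[Proof of \textup{(D)}]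
For $x>\ell+w$ we have $\widetilde\varphi/|\tilde a|^2=\frac12(e^{ikx}/\overline{\tilde a}+e^{-ikx}/\tilde a)$. Expanding $1/\tilde a$ from \eqref{eq:newa} in a geometric series, we get $(e^{-it\tilde h}\tilde f)(x)=\int g\widetilde\varphi e^{-itk^2}d\tilde\sigma=\psi_{\mathrm{out}}(x)+\psi_{\mathrm{in}}(x)$ with
\[
\psi_{\mathrm{out}}=\frac1\pi\sum_{m\ge0}\int\frac{g\,r^m}{\bar p\,\bar a}\,e^{i[k(x-w)+m\omega-tk^2]}dk,\qquad
\psi_{\mathrm{in}}=\frac1\pi\sum_{m\ge0}\int\frac{g\,r^m}{p\,a}\,e^{-i[k(x-w)+m\omega+tk^2]}dk .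
\]
By Lemma~\ref{lem:bounds}(c),(d) the amplitudes have $j$-th derivatives at most $C_jw^j$. The $m$-th term of $\psi_{\mathrm{out}}$ is the wave that crosses the barrier after $m$ reflections from it; by the time $L^\beta$ only about $L^{\beta-1}$ such waves can have come out. Let $0\le t\le L^\beta$ and $N=\lceil4k_2L^{\beta-1}\rceil$, and note that $x-w\ge x/2$ because $w\le L/2\le x/2$.

\emph{The incoming part.} The phase derivative has modulus at least $\Lambda=x/2+mL+2tk_1$, and the higher derivatives are at most $C(m+t)\le C\Lambda$. By Lemma~\ref{lem:ibp}(2),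
\[
|\psi_{\mathrm{in}}(x)|\le Cw^2\sum_{m\ge0}(x+mL)^{-2}\le Cw^2\Bigl(\frac1{x^2}+\frac1{Lx}\Bigr)\le\frac{Cw^2}{Lx},
\]
and the norm of this function in $L^2(L,\infty)$ is $Cw^2L^{-3/2}\to0$.

\emph{Outgoing terms with $m\ge N$.} Here $2tk_2\le2L^\beta k_2\le mL/2$, so the phase derivative is at least $x/2+mL-2tk_2\ge\frac12(x+mL)$, and the higher derivatives are at most $C(m+L^\beta)\le CmL$. The sum of these terms obeys the bound just obtained for $\psi_{\mathrm{in}}$.

\emph{Outgoing terms with $m<N$.} Their sum is $\frac1\pi\int e^{ikx}\phi(k)\,dk$ with $|\phi|^2=g^2|a|^{-2}\tau\,|\sum_{m<N}r^me^{im\omega}|^2$. By \eqref{eq:plancherel} in $x\in\mathbb R$ its squared norm is at most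
\[
\int G\tau\Bigl|\sum_{m<N}r^me^{im\omega}\Bigr|^2dk\le\tau_{\max}\sum_{m,n<N}\int Gr^{m+n}e^{i(m-n)\omega}dk .
\]
The terms with $m=n$ add up to at most $N\int G$. A term with $m\ne n$ is at most $Cw^2(|m-n|L)^{-2}$ by Lemma~\ref{lem:ibp}(2), so these add up to at most $CNw^2L^{-2}$. The squared norm is therefore at most $C\tau_{\max}N\le CL^{-s'}(L^{\beta-1}+1)$, which tends to $0$ because $s'>\beta-1>0$.
\end{proof}

\section{Sparse barriers in $d$ directions}\label{sec:construction}

We prove Proposition~\ref{prop:trap}. One barrier in each direction traps the state at one scale. We add barriers at scales $L_1\ll L_2\ll\cdots$; the constants in Proposition~\ref{prop:onestep} depend on the potential built so far, and each $L_n$ is chosen after it, so large that the errors are summable.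

Let $L_0=1$, $T_0=0$, $V_j^{(0)}=0$ for $j=1,\dots,d$, and for $n\ge1$
\[
V_j^{(n)}=V_j^{(n-1)}+\mathbf 1_{[\ell_{j,n},\,\ell_{j,n}+w(L_n)]},\qquad\ell_{j,n}\in[L_n,2L_n],\qquad T_n=L_n^\beta .
\]
Let $h_j^{(n)},f_j^{(n)},\Phi_j^{(n)}$ be attached to $V_j^{(n)}$ by \eqref{eq:objects}, and put $\Phi^{(n)}=\prod_j\Phi_j^{(n)}$ and $\varepsilon=1/(20d)$. By the normalization of $g$, $\|f_j^{(0)}\|=1$.

\begin{lemma}\label{lem:choice}
One can choose $L_n\ge4L_{n-1}$ with $w(L_n)\le L_n$, and $\ell_{j,n}\in[L_n,2L_n]$, such that for all $n\ge1$ and all $j$: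
\begin{itemize}
\item[(1)] $\|e^{-ith_j^{(n)}}f_j^{(n)}-e^{-ith_j^{(n-1)}}f_j^{(n-1)}\|\le\varepsilon2^{-n}$ for $0\le t\le T_{n-1}$;
\item[(2)] $\|\mathbf 1_{\{x>3L_n\}}e^{-ith_j^{(n)}}f_j^{(n)}\|\le\varepsilon$ for $0\le t\le T_n$;
\item[(3)] $\|\Phi^{(n)}-\Phi^{(n-1)}\|_{L^2(\mathbb R,dt)}\le2^{-n}$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose the first $n-1$ steps are done. The potentials $V_j^{(n-1)}$ are supported in $[0,3L_{n-1}]$, so Proposition~\ref{prop:onestep} applies with $V=V_j^{(n-1)}$ and $L=L_n$. By (B) and (D), conditions (1) and (2) hold for all $\ell_{j,n}\in[L,2L]$ if $L$ is large; note $\ell_{j,n}+w(L)\le3L$.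

For (3) let $\ell_{1,n},\dots,\ell_{d,n}$ be independent with density $L^{-1}\chi(\cdot/L)$, and let $\xi_j=\Phi_j^{(n)}-\Phi_j^{(n-1)}$, which depends only on $\ell_{j,n}$. Expanding $\prod_j(\Phi_j^{(n-1)}+\xi_j)$ over subsets $S\subset\{1,\dots,d\}$ and using the Cauchy--Schwarz inequality, Tonelli's theorem and independence, we get
\[
\mathbb E\|\Phi^{(n)}-\Phi^{(n-1)}\|_{L^2}^2\le2^d\sum_{S\ne\emptyset}\int\prod_{j\in S}\mathbb E|\xi_j(t)|^2\prod_{i\notin S}|\Phi_i^{(n-1)}(t)|^2dt .
\]
If $S$ is not the full set, pick $i\notin S$ and $j\in S$. The function $\Phi_i^{(n-1)}$ is square integrable by \eqref{eq:objects} and \eqref{eq:plancherel}, $\mathbb E|\xi_j(t)|^2\le C/L$ by (C), and the other factors are bounded; the term is at most $C/L$. If $S$ is the full set, we bound $d-1$ factors by $C/L$ and integrate the last one, so by (C) the term is at most $CL^{s-(d-1)}$. This tends to $0$ because $s<d-1$; it is the only place where this inequality, and with it $d\ge2$ and $\beta<d$, is used. For $L$ large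 the expectation is at most $4^{-n}$, so some tuple $(\ell_{j,n})_j$ satisfies (3).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:trap}]
The barriers in each direction are disjoint, so $V_j=\sup_nV_j^{(n)}$ takes the values $0$ and $1$. Let $h_j$ be the Neumann operator with potential $V_j$.

\emph{The limit in one direction.} By (1) at $t=0$, $f_j^{(n)}$ converges to some $f_j$ with $\|f_j-f_j^{(0)}\|\le\varepsilon$, so $1-\varepsilon\le\|f_j\|\le1+\varepsilon$. Since $0\le V_j-V_j^{(n)}\le\mathbf 1_{\{x\ge L_{n+1}\}}$, inequality \eqref{eq:duhamel} and dominated convergence give $e^{-ith_j^{(n)}}f_j\to e^{-ith_j}f_j$, hence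
\begin{equation}\label{eq:limit}
e^{-ith_j^{(n)}}f_j^{(n)}\to e^{-ith_j}f_j\qquad(t\ge0).
\end{equation}
For $0\le t\le T_n$, condition (1) holds at every step $n'>n$, because $T_{n'-1}\ge T_n$. Summing, $\|e^{-ith_j}f_j-e^{-ith_j^{(n)}}f_j^{(n)}\|\le\varepsilon$, and with (2)
\begin{equation}\label{eq:trapped1d}
\|\mathbf 1_{\{x>3L_n\}}e^{-ith_j}f_j\|\le2\varepsilon\qquad(0\le t\le T_n).
\end{equation}

\emph{The product state.} The isometry $(\mathcal Eu)(x)=2^{-1/2}u(|x|)$ from $L^2(0,\infty)$ into $L^2(\mathbb R)$ maps the domain of $h_j$ into $H^2(\mathbb R)$, because the Neumann condition makes the derivative of $\mathcal Eu$ continuous at $0$, and $(-d^2/dx^2+V_j(|x|))\mathcal Eu=\mathcal Eh_ju$. For $u_j$ in the domains, $\Xi_t(x)=\prod_j(\mathcal Ee^{-ith_j}u_j)(x_j)$ lies in $H^2(\mathbb R^d)$ and solves $i\partial_t\Xi_t=H_0\Xi_t$, so $e^{itH_0}\Xi_t$ has derivative zero and $\Xi_t=e^{-itH_0}\Xi_0$. By density this holds for all $u_j\in L^2(0,\infty)$. Let $F_0(x)=\prod_j(\mathcal Ef_j)(x_j)$; then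 $e^{-itH_0}F_0=\prod_j(\mathcal Ee^{-ith_j}f_j)(x_j)$.

\emph{Absolute continuity.} By \eqref{eq:limit}, $\langle e^{-itH_0}F_0,F_0\rangle=\prod_j\langle e^{-ith_j}f_j,f_j\rangle=\lim_n\Phi^{(n)}(t)$ for $t\ge0$, and for $t<0$ by conjugation. By (3), $\|\Phi^{(n)}\|_{L^2}\le\|\Phi^{(0)}\|_{L^2}+1<\infty$. By Fatou's lemma the autocorrelation of $F_0$ is square integrable, and $F_0\in\mathcal H_{\mathrm{ac}}(H_0)$ by Lemma~\ref{lem:L2}.

\emph{Localization.} We have $\|F_0\|=\prod_j\|f_j\|\ge(1-\varepsilon)^d\ge1-d\varepsilon=0.95$. If $|x|>3\sqrt d\,L_n$, then $|x_j|>3L_n$ for some $j$, so \eqref{eq:trapped1d} gives for $0\le t\le T_n$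
\[
\|\mathbf 1_{\{|x|>3\sqrt d\,L_n\}}e^{-itH_0}F_0\|\le d\cdot2\varepsilon(1+\varepsilon)^{d-1}\le\tfrac1{10}e^{1/20}\le0.11 .
\]
Since $0.11/0.95<\frac15$, the vector $F=F_0/\|F_0\|$ has the required properties.
\end{proof}

\section{The perturbation and its phase}\label{sec:phase}

We prove Proposition~\ref{prop:phase}. Choose $K$ so large that the $K$-regular truncation $u=F_K$ of Section~\ref{sec:facts} satisfies $\|F-u\|\le\frac1{20}$, and let $u_t=e^{-itH_0}u$. Then $u\in\mathcal H_{\mathrm{ac}}(H_0)$, $\|u\|\le1$, and $u\in H^2(\mathbb R^d)$ because its spectral measure has bounded support. Since $1-\frac15-\frac1{20}=\frac34$ and $(\frac34)^2>\frac12$,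
\begin{equation}\label{eq:inside}
\|\mathbf 1_{\{|x|\le R_n\}}u_t\|^2\ge\tfrac12\qquad(0\le t\le T_n).
\end{equation}

If the wave operator exists, $u_t$ is asymptotic to a perturbed orbit $\Omega_t$, and \eqref{eq:derivative} bounds $\int\langle vu_t,\Omega_t\rangle\,dt$, which should be close to the phase integral $\int\langle vu_t,u_t\rangle\,dt$. The difficulty is that $\|\Omega_t-u_t\|\to0$ comes with no rate, so the error $\|v\|_\infty\|\Omega_t-u_t\|$ cannot be compared with the main term $R_n^{-\rho}$. We therefore make $v$ constant on very wide shells, so that outside an inner ball the supremum of $v$ equals the value that produces the phase, as in the example $v=c$. The inner ball, where $v$ is much larger, is treated by waiting until $u_t$ has left it and by Lemma~\ref{lem:sojourn}.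

\subsection{Construction of $v$}

Put $r_0=1$, $n_0=0$. Given $r_{i-1}$ and $n_{i-1}$, let $B_{i-1}=\{|x|\le2r_{i-1}\}$. By Lemma~\ref{lem:sojourn} for $H_0$ and $u$ there is $a_i\ge i$ with
\begin{equation}\label{eq:waiting}
\int_{a_i}^\infty\|\mathbf 1_{B_{i-1}}u_t\|^2dt\le\frac1{1+|B_{i-1}|}.
\end{equation}
Since $R_n\to\infty$ and $T_n\to\infty$, there is $n_i>n_{i-1}$ with $T_{n_i}\ge2a_i$ and $R_{n_i}\ge2r_{i-1}$. Put
\[
r_i=R_{n_i},\qquad b_i=T_{n_i},\qquad c_i=r_i^{-\rho},\qquad\text{so that }c_ib_i\to\infty .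
\]
As $r_{i+1}\ge2r_i$ and $\rho>0$, the $c_i$ decrease strictly to $0$. Let $\theta\in C^\infty([0,\infty))$ be nonincreasing, equal to $1$ on $[0,1]$ and to $0$ on $[2,\infty)$, and define
\[
v(x)=\sum_{i\ge1}(c_i-c_{i+1})\,\theta(|x|/r_i).
\]
This function is radial and radially nonincreasing. On the ball $|x|<r_i$ the terms of index at least $i$ add up to the constant $c_i$, so $v$ is smooth and positive. For $|x|\ge2r_{i-1}$ the terms of index less than $i$ vanish. Hence
\begin{equation}\label{eq:plateau}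
0\le v\le c_i\ \text{ on }\{|x|\ge2r_{i-1}\},\qquad v=c_i\ \text{ on }\{2r_{i-1}\le|x|\le r_i\},
\end{equation}
and $v=c_{i+1}+(c_i-c_{i+1})\theta(|x|/r_i)$ on the shell $r_i\le|x|\le2r_i$. To verify \eqref{eq:symbol}, note that $1+|x|\le3r_i$ for $|x|\le2r_i$. The sets $\{|x|\le2r_1\}$ and $\{2r_{i-1}\le|x|\le2r_i\}$, $i\ge2$, cover $\mathbb R^d$, and on the $i$-th set $v\le r_i^{-\rho}\le3^\rho(1+|x|)^{-\rho}$. Derivatives of order $|\alpha|\ge1$ vanish outside the shells, and on the $i$-th shell they are at most $C_\alpha c_ir_i^{-|\alpha|}\le C_\alpha3^{\rho+|\alpha|}(1+|x|)^{-\rho-|\alpha|}$ by scaling. The construction does not involve $\lambda$.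

\subsection{Nonexistence}

Let $\lambda\ne0$ and $H=H_0+\lambda v$. By time reversal it suffices to exclude $W_+(H,H_0)$. Suppose it exists, and let $\Omega=\lim_{t\to+\infty}e^{itH}u_t$ and $\Omega_t=e^{-itH}\Omega$. Then $\|\Omega\|=\|u\|\le1$ and, since $a_i\to\infty$,
\[
\delta_i:=\sup_{t\ge a_i}\|\Omega_t-u_t\|=\sup_{t\ge a_i}\|\Omega-e^{itH}u_t\|\to0 .
\]
By \eqref{eq:derivative}, $\frac d{dt}\langle e^{itH}u_t,\Omega\rangle=i\lambda\langle vu_t,\Omega_t\rangle$. Integrating over $[a_i,b_i]$ and dividing by $|\lambda|$, we obtain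
\begin{equation}\label{eq:bounded}
\Bigl|\int_{a_i}^{b_i}\langle vu_t,\Omega_t\rangle\,dt\Bigr|\le\frac2{|\lambda|}\qquad\text{for all }i .
\end{equation}
We show that the left side tends to infinity. Split $v=v_i^{\mathrm{near}}+v_i^{\mathrm{far}}$ with $v_i^{\mathrm{near}}=\mathbf 1_{B_{i-1}}v$.

\emph{The near part.} For real $\vartheta$,
\[
\langle e^{-i\vartheta H}\Omega,\Omega\rangle=\lim_{t\to+\infty}\langle e^{-i\vartheta H}e^{i(t+\vartheta)H}u_{t+\vartheta},e^{itH}u_t\rangle=\lim_{t\to+\infty}\langle u_{t+\vartheta},u_t\rangle=\langle e^{-i\vartheta H_0}u,u\rangle .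
\]
So the spectral measure of $\Omega$ for $H$ equals that of $u$ for $H_0$, and $\Omega$ is $K$-regular for $H$. Lemma~\ref{lem:sojourn} gives $\int\|\mathbf 1_B\Omega_t\|^2dt\le C|B|$, with $C$ depending on $\lambda$ but not on $B$. The growth in $|B|$ is cancelled by the right side of \eqref{eq:waiting}:
\[
\int_{a_i}^{b_i}|\langle v_i^{\mathrm{near}}u_t,\Omega_t\rangle|\,dt\le\|v\|_\infty\Bigl(\int_{a_i}^\infty\|\mathbf 1_{B_{i-1}}u_t\|^2dt\Bigr)^{1/2}\Bigl(\int\|\mathbf 1_{B_{i-1}}\Omega_t\|^2dt\Bigr)^{1/2}\le\|v\|_\infty C^{1/2}.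
\]

\emph{The far part.} By \eqref{eq:plateau}, $c_i(\mathbf 1_{\{|x|\le r_i\}}-\mathbf 1_{B_{i-1}})\le v_i^{\mathrm{far}}\le c_i$ and $v_i^{\mathrm{far}}\ge0$. With \eqref{eq:inside}, for $a_i\le t\le b_i$,
\[
\operatorname{Re}\langle v_i^{\mathrm{far}}u_t,\Omega_t\rangle\ge\langle v_i^{\mathrm{far}}u_t,u_t\rangle-c_i\delta_i\ge c_i\bigl(\tfrac12-\delta_i-\|\mathbf 1_{B_{i-1}}u_t\|^2\bigr).
\]
Integrate, using \eqref{eq:waiting} and $b_i-a_i\ge b_i/2$. As soon as $\delta_i\le\frac14$,
\[
\operatorname{Re}\int_{a_i}^{b_i}\langle v_i^{\mathrm{far}}u_t,\Omega_t\rangle\,dt\ge c_i\Bigl(\frac{b_i}8-1\Bigr)\to\infty .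
\]
The near part is bounded and the far part is not, which contradicts \eqref{eq:bounded}. This proves Proposition~\ref{prop:phase}, and with it Theorem~\ref{thm:main}.

\begin{remark}\label{rem:borderline}
The hypothesis of Proposition~\ref{prop:phase} cannot hold for $\rho\ge d$. Indeed, \eqref{eq:inside} and Lemma~\ref{lem:sojourn} give $\frac12T_n\le CR_n^d$, so $T_nR_n^{-\rho}$ stays bounded. Thus Proposition~\ref{prop:trap} is false for $\beta>d$, and the argument of this paper gives no information at $\rho=d$.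
\end{remark}

\begin{thebibliography}{9}

\bibitem{Yafaev}
D.~Yafaev, \emph{Lectures on scattering theory}, arXiv:math/0403213 (2004).

\end{thebibliography}
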